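# Infinite pseudocompact spaces $X$ with no complemented copy of $(c_0)_p$ in $C_p(X\times X)$

All spaces are Tychonoff. We ask whether a certain sequence space must split off from the function space over a square $X\times X$ as soon as $X$ is infinite and pseudocompact. The vocabulary is as follows.

**Definition.** For a space $Z$, $C_p(Z)$ is the space of continuous functions $Z\to\mathbb R$ with the topology of pointwise convergence, and $C_p^*(Z)$ is its subspace of bounded functions, with the inherited topology. We write $C^*(Z)$ for the same bounded functions with the sup-norm. Further,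
$$(c_0)_p=\{(x_n)_{n\in\omega}\in\mathbb R^\omega: x_n\to0\}$$
carries the product topology of $\mathbb R^\omega$. A topological vector space $E$ *contains a complemented copy of* $(c_0)_p$ if it has a closed linear subspace $F$, linearly homeomorphic to $(c_0)_p$, and a continuous linear projection of $E$ onto $F$. A space is *pseudocompact* if every continuous real function on it is bounded.

For example, let $Z=\omega\cup\{\infty\}$ be a convergent sequence with its limit. The subspace $\{f: f(\infty)=0\}$ of $C_p(Z)$ is a copy of $(c_0)_p$ through $f\mapsto(f(n))_n$, and $f\mapsto f-f(\infty)$ is a continuous projection onto it. Compact spaces are pseudocompact; an infinite discrete space is not.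

**Problem.** Is it consistent that for any infinite pseudocompact space $X$ the space $C_p(X\times X)$ (respectively, $C_p^*(X\times X)$) contains a complemented copy of $(c_0)_p$?

The problem comes from Jerzy Kąkol, Witold Marciszewski, Damian Sobota, Lyubomyr Zdomskyy, "On complemented copies of the space $c_0$ in spaces $C_p(X\times Y)$", arXiv:2007.14723 (2020). Two facts are known. (a) If $X,Y$ are infinite and $X\times Y$ is pseudocompact, then $C_p(X\times Y)$ contains a complemented copy of $(c_0)_p$; if $X\times Y$ is not pseudocompact, then $C_p(X\times Y)$ contains a complemented copy of $\mathbb R^\omega$. (b) Under the Continuum Hypothesis, and also under Martin's Axiom, there is an infinite pseudocompact $X$ such that neither $C_p(X\times X)$ nor $C_p^*(X\times X)$ contains a complemented copy of $(c_0)_p$.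

The answer is no in both versions: ZFC alone proves that a space as in (b) exists. We work in ZFC throughout.

## 1. One factor: bounded functions on countable sets extend

We start with one factor instead of two. A *finitely supported measure* on $Z$ is $\mu=\sum_{z\in F}a_z\delta_z$ with $F\subset Z$ finite. We write $\|\mu\|=\sum|a_z|$, $|\mu|(B)=\sum_{z\in F\cap B}|a_z|$, $\mu(B)=\sum_{z\in F\cap B}a_z$, $\mu(f)=\sum a_zf(z)$, and $\operatorname{supp}\mu=\{z:a_z\ne0\}$.

**Definition.** $Z$ has *property (N)* if every sequence $(\mu_k)$ of finitely supported measures on $Z$ with $\mu_k(f)\to0$ for all $f\in C^*(Z)$ satisfies $\|\mu_k\|\to0$.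

If $Z$ contains a nontrivial convergent sequence $z_k\to z$, with $z_k\neq z$, then (N) fails: take $\mu_k=\delta_{z_k}-\delta_z$, which has norm $2$. The following condition excludes this.

**Definition.** $Z$ has *property (E)* if for every countable $D\subset Z$, every bounded $g:D\to\mathbb R$ extends to some $\tilde g\in C^*(Z)$, and every $d\in D$ has a clopen neighborhood $V_d$ in $Z$ with $V_d\cap D=\{d\}$.

The discrete space $\omega$ has (E). In a space with (E) every countable set $D$ is closed and discrete: apply the second clause to $D\cup\{z\}$ to see that $z$ is not in the closure of $D\setminus\{z\}$. So an infinite space with (E) is never compact, and it is not obvious that it can be pseudocompact.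

Recall Schur's theorem: a weakly null sequence in $\ell_1(D)$ is norm null.

**Proposition 1.** Property (E) implies property (N).

*Proof.* Let $\mu_k(f)\to0$ for all $f\in C^*(Z)$, and let $D$ be the countable set $\bigcup_k\operatorname{supp}\mu_k$. Regard $\mu_k$ as an element of $\ell_1(D)$. A functional on $\ell_1(D)$ is given by a bounded $g:D\to\mathbb R$. Extend $g$ to $\tilde g\in C^*(Z)$; then $\sum_dg(d)\mu_k(\{d\})=\mu_k(\tilde g)\to0$. So $(\mu_k)$ is weakly null in $\ell_1(D)$, and $\|\mu_k\|\to0$ by Schur's theorem. $\square$

Property (N) bears on our problem because a continuous linear surjection onto $(c_0)_p$ always produces measures that violate (N).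

**Lemma 2.** Let $E=C_p(Z)$ or $E=C_p^*(Z)$, and let $T:E\to(c_0)_p$ be a continuous linear surjection. Then there are finitely supported $\lambda_n$ on $Z$ with $\|\lambda_n\|=1$ and $\lambda_n(f)\to0$ for all $f\in C^*(Z)$.

*Proof.* **Step 1: the coordinates of $T$ are measures.** The $n$-th coordinate of $T$ is a continuous linear functional on $E$. By the definition of the pointwise topology it is bounded by $C\max_{z\in F}|f(z)|$ for some $C$ and some finite $F\subset Z$. Hence it vanishes when $f|_F=0$, and it factors through $f\mapsto f|_F\in\mathbb R^F$. So it is $f\mapsto\mu_n(f)$ for a finitely supported measure $\mu_n$, and $Tf=(\mu_n(f))_n$.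

**Step 2: $T(C^*(Z))=c_0$.** The purpose is to pass to Banach spaces. If $E=C_p^*(Z)$ there is nothing to prove. Let $E=C_p(Z)$ and $S=\bigcup_n\operatorname{supp}\mu_n$. We claim that every $f\in C(Z)$ is bounded on $S$.

Suppose $f$ is unbounded on $S$. Choose $s_0\in\operatorname{supp}\mu_{n_0}$ for some $n_0$. Given $n_i$, choose $s_{i+1}\in S$ with
$$|f(s_{i+1})|>1+\max\Big\{|f(z)|: z\in\bigcup_{n\le n_i}\operatorname{supp}\mu_n\Big\},\tag{1}$$
and $n_{i+1}$ with $s_{i+1}\in\operatorname{supp}\mu_{n_{i+1}}$. Then $n_{i+1}>n_i$, since by (1) $s_{i+1}$ lies in no earlier support. Also by (1), the numbers $|f(s_i)|$ increase with gaps greater than $1$. Let $V_i\ni s_i$ be open with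
$$V_i\subset\{z:\big||f(z)|-|f(s_i)|\big|<\tfrac13\},\qquad V_i\cap\operatorname{supp}\mu_{n_i}=\{s_i\}.$$

The family $(V_i)$ is locally finite. Indeed, given $z$, let $W$ be the neighborhood of $z$ on which $|f|$ differs from $|f(z)|$ by less than $\frac16$. If $W$ meets $V_i$, then $\big||f(s_i)|-|f(z)|\big|<\frac13+\frac16=\frac12$. If it met two of the $V_i$, then two of the numbers $|f(s_i)|$ would differ by less than $1$. So $W$ meets at most one $V_i$.

Moreover $V_i\cap\operatorname{supp}\mu_{n_l}=\emptyset$ for $l<i$: a point $z$ of $\operatorname{supp}\mu_{n_l}$ has $|f(z)|<|f(s_i)|-1$ by (1).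

Take continuous $g_i:Z\to[0,1]$ with $g_i(s_i)=1$ and $g_i=0$ off $V_i$. By local finiteness, $g=\sum_ia_ig_i$ is continuous for any scalars $a_i$. In $\mu_{n_i}(g)$ the terms $a_lg_l$ with $l>i$ contribute $0$, and $a_ig_i$ contributes $a_i\mu_{n_i}(\{s_i\})$. So
$$\mu_{n_i}(g)=\sum_{l<i}a_l\mu_{n_i}(g_l)+a_i\mu_{n_i}(\{s_i\}),\qquad \mu_{n_i}(\{s_i\})\ne0.$$
Choose $a_0,a_1,\dots$ recursively so that $\mu_{n_i}(g)=1$ for all $i$. Then $Tg\notin c_0$, a contradiction. This proves the claim.

Now let $f\in C(Z)$ and let $M$ bound $|f|$ on $S$. The truncation of $f$ at $\pm M$ is in $C^*(Z)$ and agrees with $f$ on $S$, so it has the same image under $T$. Hence $T(C^*(Z))=T(C(Z))=c_0$.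

**Step 3: the norms $\|\mu_n\|$ are bounded below.** The map $T:(C^*(Z),\|\cdot\|_\infty)\to(c_0,\|\cdot\|_\infty)$ is a linear surjection of Banach spaces. Its graph is closed: if $f_k\to f$ and $Tf_k\to y$ in norm, then $\mu_n(f_k)$ tends both to $\mu_n(f)$ and to $y_n$ for each $n$, so $Tf=y$. By the closed graph theorem $T$ is bounded, and by the open mapping theorem there is $\delta>0$ such that each unit vector $e_n$ equals $Tf$ for some $f$ with $\|f\|\le1/\delta$. Then $1=\mu_n(f)\le\|\mu_n\|/\delta$, so $\|\mu_n\|\ge\delta$. Put $\lambda_n=\mu_n/\|\mu_n\|$. For $f\in C^*(Z)$ we get $|\lambda_n(f)|\le|\mu_n(f)|/\delta\to0$. $\square$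

If $E$ contains a complemented copy of $(c_0)_p$, the projection followed by the isomorphism is a continuous linear surjection $E\to(c_0)_p$. So for a space $Z$ with (N), in particular for a space with (E), neither $C_p(Z)$ nor $C_p^*(Z)$ contains a complemented copy of $(c_0)_p$. The one-factor question is settled by Schur's theorem alone, once we have a pseudocompact space with (E). What changes when $Z$ is a square?

## 2. Two factors: Hadamard measures and the functions that must detect them

The first attempt is to use (E) in each variable separately, that is, to test measures on $X\times X$ against functions $(f\otimes g)(\xi,\eta)=f(\xi)g(\eta)$ with $f,g\in C^*(X)$. It fails at the following point.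

**Example.** Let $n=2^k$ and let $H$ be an $n\times n$ matrix with entries $\pm1$ and $H^{\mathsf T}H=nI$ (start from $(1)$ and replace $H$ by $\begin{pmatrix}H&H\\H&-H\end{pmatrix}$ repeatedly). For distinct $d_1,\dots,d_n\in X$ put
$$\mu_k=\frac1{n^2}\sum_{i,j}H_{ij}\,\delta_{(d_i,d_j)},\qquad\|\mu_k\|=1.$$
With $u=(f(d_i))_i$ and $v=(g(d_j))_j$, the Cauchy–Schwarz inequality gives
$$|\mu_k(f\otimes g)|=\frac{|u^{\mathsf T}Hv|}{n^2}\le\frac{\|u\|_2\|Hv\|_2}{n^2}=\frac{\sqrt n\,\|u\|_2\|v\|_2}{n^2}\le\frac{\sqrt n\cdot\sqrt n\cdot\sqrt n}{n^2}\|f\|\|g\|=\frac{\|f\|\|g\|}{\sqrt n}.$$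
For $n=2$ the measure is $\frac14(\delta_{(d_1,d_1)}+\delta_{(d_1,d_2)}+\delta_{(d_2,d_1)}-\delta_{(d_2,d_2)})$.

So products of functions of one variable, however many there are, never force $\|\mu_k\|\to0$ on $X\times X$. If $X$ is infinite and compact, then by the Stone–Weierstrass theorem sums of such products are dense in $C(X\times X)$. Since $\|\mu_k\|=1$, it follows that $\mu_k(f)\to0$ for every $f\in C(X\times X)$, and (N) fails for $X\times X$. This happens even for $X=\beta\omega$, which itself has (N): by Grothendieck's theorem weak$^*$ null sequences in $C(\beta\omega)^*$ are weakly null, and finitely supported measures with supports in a countable $D$ lie in a copy of $\ell_1(D)$ inside $C(\beta\omega)^*$, where Schur's theorem applies. Thus (N) does not pass to squares.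

To detect the Hadamard measures we need bounded continuous functions on $X\times X$ that are not built from functions of one variable. We look for them in the form $\Phi(\xi,\eta)=\varphi(\xi(\beta),\eta(\beta))$, where $X\subset(\beta\omega)^\kappa$, $\xi(\beta)\in\beta\omega$ is the $\beta$-th coordinate of $\xi$, and $\varphi:\omega\times\omega\to\mathbb R$ is supported on a union $\bigcup_jB_j\times B_j$ of finite square blocks, with arbitrary values there. We set $\Phi=0$ if $\xi(\beta)$ or $\eta(\beta)$ is a nonprincipal ultrafilter. Let $B_j=\pi^{-1}(j)$ for a finite-to-one $\pi:\omega\to\omega$. Continuity of $\Phi$ at a point with coordinates $(p,q)=(\xi(\beta),\eta(\beta))$ breaks into cases. If $p,q\in\omega$, it is clear. If $p\in\omega$ and $q$ is nonprincipal, then near $q$ we can avoid the finite block containing $p$, and $\Phi$ vanishes nearby. If both are nonprincipal and $\pi(p)\ne\pi(q)$, then a set $S\in\pi(p)$ with $\omega\setminus S\in\pi(q)$ separates the block indices, and again $\Phi$ vanishes nearby. The only obstruction is $\pi(p)=\pi(q)$ with $p,q$ nonprincipal.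

This tells us what to build. Two *distinct* points of $X$ must never have nonprincipal coordinates $p,q$ at the same place with $\pi(p)=\pi(q)$. For $\xi=\eta$ the coincidence is unavoidable, and we shall choose $\varphi$ so that it vanishes near such points. The part of a measure sitting on the diagonal behaves like a measure on $X$, where Schur's theorem works.

**Theorem 3.** There is an infinite pseudocompact space $X$ such that for every $m\ge1$: if $(\mu_k)$ is a sequence of finitely supported measures on $X^m$ with $\mu_k(f)\to0$ for all $f\in C^*(X^m)$, then $\|\mu_k\|\to0$. Consequently, for every $m\ge1$ there is no continuous linear surjection from $C_p(X^m)$ or from $C_p^*(X^m)$ onto $(c_0)_p$; in particular neither contains a complemented copy of $(c_0)_p$. Moreover, $|X|$ can be any $\kappa$ with $\kappa^\omega=\kappa\le2^{\mathfrak c}$ (e.g. $\kappa=\mathfrak c$).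

Here $\mathfrak c=2^\omega$ and $\kappa$ is an infinite cardinal; $\mathfrak c^\omega=2^{\omega\cdot\omega}=\mathfrak c$. The case $m=2$ answers the Problem: ZFC proves that there is an infinite pseudocompact $X$ such that neither $C_p(X\times X)$ nor $C_p^*(X\times X)$ contains a complemented copy of $(c_0)_p$, so neither statement in the Problem is consistent with ZFC. By Lemma 2 with $Z=X^m$ and the remark following it, the second sentence of the theorem follows from the first. So we need a pseudocompact $X$ of size $\kappa$ all of whose finite powers have (N).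

## 3. A triangular array of ultrafilters

**Ultrafilter notation.** $\beta\omega$ is the set of ultrafilters on $\omega$, with $\omega\subset\beta\omega$ as the principal ones and $\omega^*=\beta\omega\setminus\omega$. Its clopen sets are $\overline S=\{p:S\in p\}$ for $S\subset\omega$. They form a base, $\beta\omega$ is compact, the points of $\omega$ are isolated, and every nonempty clopen set meets $\omega$. Every bounded function on $\omega$ extends continuously to $\beta\omega$. For $w\in\beta\omega$ and a sequence $(u_n)$ in $\beta\omega$, the limit $w\text{-}\lim_nu_n$ is the unique $u$ such that $\{n:u_n\in U\}\in w$ for every neighborhood $U$ of $u$. For $g:\omega\to\omega$ let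
$$g(w)=\{S\subset\omega:g^{-1}(S)\in w\}.$$
Then $g(w)=w\text{-}\lim_ng(n)$, because $g(w)\in\overline S$ if and only if $\{n:g(n)\in S\}\in w$. Clearly $h(g(w))=(h\circ g)(w)$. For example, if $w\in\omega^*$ and $g$ is eventually constant with value $7$, then $g(w)=7$.

**Cardinals and blocks.** Fix $\kappa$ with $\kappa^\omega=\kappa\le2^{\mathfrak c}$. Then $\kappa=\kappa^\omega\ge2^\omega=\mathfrak c$. By König's theorem $\kappa^{\operatorname{cf}\kappa}>\kappa$, so $\operatorname{cf}\kappa>\omega$, and every countable subset of $\kappa$ has supremum below $\kappa$. Fix $\pi:\omega\to\omega$ with $|\pi^{-1}(j)|=j+1$ for all $j$; for instance the blocks can be $\{0\},\{1,2\},\{3,4,5\},\dots$.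

**Step 1: independent ultrafilters.** This step supplies one ultrafilter for each point of $X$, such that different points cannot be confused. There are $w_\alpha\in\omega^*$ $(\alpha<\kappa)$ with
$$g(w_\alpha)\ne g'(w_\gamma)\quad\text{whenever }\alpha\ne\gamma\text{ and }g,g':\omega\to\omega\text{ are injective on cofinite sets.}\tag{2}$$

Let $g$ be injective on a cofinite set $C$, and let $w\in\omega^*$. Then for $S\subset\omega$
$$S\in w\iff g(S\cap C)\in g(w).$$
If $S\in w$, then $S\cap C\in w$ because $w$ is nonprincipal, and $g^{-1}(g(S\cap C))\supset S\cap C$. Conversely, if $g^{-1}(g(S\cap C))\in w$, then its intersection with $C$ is in $w$, and by injectivity this intersection is $S\cap C$. So $w$ is determined by $g$, $C$ and $g(w)$.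

Now choose $w_\alpha$ recursively. Given $(w_\gamma)_{\gamma<\alpha}$, for each triple $(g,g',\gamma)$ with $\gamma<\alpha$ at most one $w\in\omega^*$ satisfies $g(w)=g'(w_\gamma)$. There are at most $|\alpha|\cdot\mathfrak c$ triples, and $|\alpha|\cdot\mathfrak c<2^{\mathfrak c}$, because $|\alpha|<\kappa\le2^{\mathfrak c}$ and $\mathfrak c<2^{\mathfrak c}$. By Pospíšil's theorem $|\omega^*|=2^{\mathfrak c}$, so there is $w_\alpha\in\omega^*$ outside the forbidden set. Since (2) is symmetric in $\alpha$ and $\gamma$, this is enough.

**Step 2: two lists of tasks.** The space must satisfy two kinds of demands, and we list each cofinally often. Let $\mathcal E$ be the set of functions $e:\kappa\to\omega$ with $\{\xi:e(\xi)\ne0\}$ countable. Let $\mathcal S$ be the set of pairs $(N,y)$ where $N\subset\kappa$ is nonempty and countable and $y=(y_n)_{n\in\omega}$ is a sequence in $\omega^N$ such that for each $\beta\in N$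
$$(y_n(\beta))_n\text{ is eventually constant, or }(\pi(y_n(\beta)))_n\text{ is eventually strictly increasing.}\tag{3}$$
There are at most $\kappa^\omega=\kappa$ countable subsets of $\kappa$. For each one there are at most $\mathfrak c\le\kappa$ choices of values of $e$ on it, and at most $\mathfrak c$ choices of $y$. So $|\mathcal E|,|\mathcal S|\le\kappa$, and clearly both are at least $\kappa$. Using a bijection $\kappa\to\kappa\times\kappa$, enumerate $\mathcal E=\{e_\beta:\beta<\kappa\}$ and $\mathcal S=\{(N_\alpha,y^\alpha):\alpha<\kappa\}$ with each element listed $\kappa$ times. A subset of $\kappa$ of size $\kappa$ is unbounded, so each element is listed cofinally often.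

**Step 3: the points.** We fill a $\kappa\times\kappa$ array: row $\alpha$ is a point, column $\beta$ is a coordinate. Entries with $\alpha<\beta$ let the column $\beta$ code a function of the earlier points. Entries with $\beta\le\alpha$ let the point $\alpha$ be a limit of prescribed sequences in the earlier coordinates. For $\alpha<\kappa$ define $x_\alpha\in(\beta\omega)^\kappa$ by
$$x_\alpha(\beta)=\begin{cases}e_\beta(\alpha)&\text{if }\alpha<\beta,\\ w_\alpha\text{-}\lim_ny_n^\alpha(\beta)&\text{if }\beta\le\alpha,\ \beta\in N_\alpha,\\0&\text{if }\beta\le\alpha,\ \beta\notin N_\alpha,\end{cases}$$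
and let $X=\{x_\alpha:\alpha<\kappa\}$ with the subspace topology. It is Tychonoff, as a subspace of a compact Hausdorff space. No recursion is involved.

For example, if $N_\alpha=\{0\}$ and $y_n^\alpha(0)=7$ for all $n$, then $x_\alpha(0)=7$, $x_\alpha(\beta)=0$ for $0<\beta\le\alpha$, and $x_\alpha(\beta)=e_\beta(\alpha)$ for $\beta>\alpha$. If instead $y_n^\alpha(0)=\min\pi^{-1}(n)$, then $x_\alpha(0)\in\omega^*$ and $\pi(x_\alpha(0))=w_\alpha$.

**Step 4: the three facts we use.** From now on only these facts, (2), and the definition of $x_\alpha$ in the proof of pseudocompactness matter.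

**(F1)** *If $x_\alpha(\beta)\in\omega^*$, then $\pi(x_\alpha(\beta))=g(w_\alpha)$ for some $g$ injective on a cofinite set. Hence, if $\alpha\ne\gamma$ and $x_\alpha(\beta),x_\gamma(\beta)\in\omega^*$, then $\pi(x_\alpha(\beta))\ne\pi(x_\gamma(\beta))$.*

Indeed, the entry comes from the second case. The sequence $(y_n^\alpha(\beta))_n$ is not eventually constant, as otherwise its $w_\alpha$-limit would be in $\omega$. By (3), $g(n)=\pi(y_n^\alpha(\beta))$ is eventually strictly increasing, so it is injective on a cofinite set. With $h(n)=y_n^\alpha(\beta)$ we have $x_\alpha(\beta)=h(w_\alpha)$ and $\pi(h(w_\alpha))=g(w_\alpha)$. The second sentence now follows from (2).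

**(F2)** *If $D\subset\kappa$ is countable and $e:D\to\omega$, there is $\beta$ with $x_\alpha(\beta)=e(\alpha)$ for all $\alpha\in D$.*

Extend $e$ by $0$ to an element of $\mathcal E$, and pick $\beta>\sup D$ at which it is listed. Then all $\alpha\in D$ are below $\beta$ and $x_\alpha(\beta)=e_\beta(\alpha)=e(\alpha)$. Applied to two-element sets $D$ and injective $e$, this shows that $\alpha\mapsto x_\alpha$ is injective, so $|X|=\kappa$. We therefore also use (F2) in this form: for countable $D\subset X$ and $e:D\to\omega$ there is $\beta$ with $x(\beta)=e(x)$ for all $x\in D$.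

**(F3)** *If $K\subset\kappa$ is finite and $s\in\omega^K$, there is $x\in X$ with $x|_K=s$.*

For $K=\emptyset$ any $x$ works. Otherwise the pair consisting of $K$ and the constant sequence $s$ is in $\mathcal S$ and is listed at some $\alpha\ge\max K$. For $\beta\in K$ we have $\beta\le\alpha$ and $\beta\in N_\alpha$, so $x_\alpha(\beta)=s(\beta)$.

**Lemma 4.** $X$ has property (E).

*Proof.* Let $D\subset X$ be countable. Take an injective $e:D\to\omega$ and $\beta$ as in (F2). Put $V_d=\{x\in X:x(\beta)=e(d)\}$. It is clopen because $e(d)$ is an isolated point of $\beta\omega$, and $V_d\cap D=\{d\}$ because $e$ is injective. Given a bounded $g:D\to\mathbb R$, let $\hat g:\beta\omega\to\mathbb R$ be the continuous extension of the function that equals $g(e^{-1}(\cdot))$ on $e(D)$ and $0$ on $\omega\setminus e(D)$. Then $\tilde g(x)=\hat g(x(\beta))$ is in $C^*(X)$ and extends $g$. $\square$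

## 4. Pseudocompactness from prescribed limits

**Proposition 5.** $X$ is pseudocompact.

*Proof.* Suppose that $f\in C(X)$ is unbounded.

**Step 1: reduce to countably many coordinates.** For each $n$ the open set $\{|f|>n\}$ is nonempty, so it contains a nonempty basic open set: there are a finite nonempty $K_n\subset\kappa$ and clopen $C_{n,\beta}\subset\beta\omega$ $(\beta\in K_n)$ with
$$\emptyset\ne B_n:=\{x\in X:x(\beta)\in C_{n,\beta}\ \forall\beta\in K_n\}\subset\{|f|>n\}.$$
Let $N=\bigcup_nK_n$, a countable set. Each $C_{n,\beta}$ is nonempty, so it meets $\omega$. Choose $z_n\in\omega^N$ with $z_n(\beta)\in C_{n,\beta}\cap\omega$ for $\beta\in K_n$ and $z_n(\beta)=0$ otherwise.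

**Step 2: pass to a sequence that is on the list.** Every sequence in $\omega$ has a subsequence that is constant or on which $\pi$ is strictly increasing: either some value occurs infinitely often, or infinitely many values occur and, since $\pi$ is finite-to-one, $\pi$ is unbounded along the sequence. Applying this successively to the coordinates of an enumeration of $N$, we get a decreasing sequence of infinite subsets of $\omega$. A diagonal choice gives $n_0<n_1<\cdots$ that is eventually contained in each of these subsets. So $y_i=z_{n_i}$ satisfies (3), that is, $(N,y)\in\mathcal S$. Pick $\alpha\ge\sup N$ with $(N_\alpha,y^\alpha)=(N,y)$. Then $x_\alpha(\beta)=w_\alpha\text{-}\lim_iy_i(\beta)$ for all $\beta\in N$.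

**Step 3: $f$ is unbounded near $x_\alpha$.** By continuity there are $M>0$, a finite $L\subset\kappa$ and clopen $U_\beta$ $(\beta\in L)$ such that $x_\alpha\in G:=\{x\in X:x(\beta)\in U_\beta\ \forall\beta\in L\}$ and $|f|<M$ on $G$. For $\beta\in L\cap N$ we have $\{i:y_i(\beta)\in U_\beta\}\in w_\alpha$, so
$$\{i:y_i(\beta)\in U_\beta\ \forall\beta\in L\cap N\}\in w_\alpha.$$
This set is infinite, so it contains some $i$ with $n_i>M$. By (F3) there is $x\in X$ with $x(\beta)=y_i(\beta)$ for $\beta\in K_{n_i}\cup(L\cap N)$ and $x(\beta)\in U_\beta\cap\omega$ for $\beta\in L\setminus N$. Then $x\in G$, so $|f(x)|<M$. On the other hand $x(\beta)=z_{n_i}(\beta)\in C_{n_i,\beta}$ for $\beta\in K_{n_i}$, so $x\in B_{n_i}$ and $|f(x)|>n_i>M$. This is a contradiction. $\square$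

## 5. Block functions on $X^m$ and the two-coloring near equal coordinates

For $\xi\in X^m$ write $\xi=(\xi^1,\dots,\xi^m)$ with $\xi^r\in X$; then $\xi^r(\beta)\in\beta\omega$.

We return to the block functions of Section 2. With no restriction on the values inside the blocks they may be discontinuous on the diagonal. Take $m=2$ and $\varphi(s,t)=1$ if $\pi(s)=\pi(t)$, $\varphi(s,t)=0$ otherwise. Given $\beta$, there is $\xi\in X$ with $\xi(\beta)\in\omega^*$: list the pair $(\{\beta\},y)$ with $y_n(\beta)=\min\pi^{-1}(n)$ at some $\alpha\ge\beta$. Then $\Phi(\xi,\xi)=0$, but by (F3) every neighborhood of $(\xi,\xi)$ contains a point $(\eta,\eta)$ with $\eta(\beta)\in\omega$, and there $\Phi=1$.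

The remedy is to color $\omega$ with two colors $P$ and $\omega\setminus P$ and to support $\varphi$ on tuples whose $i$-th and $l$-th entries have prescribed, different colors. An ultrafilter decides $P$. So if $\xi^i(\beta)=\xi^l(\beta)\in\omega^*$, then one of the two entries has the wrong color in a whole neighborhood.

**Lemma 6.** Let $m\ge2$, $\beta<\kappa$, $P\subset\omega$, and $i\ne l$ in $\{1,\dots,m\}$. Let $\varphi:\omega^m\to\mathbb R$ be any function vanishing outside
$$\Sigma=\{s\in\omega^m:\pi(s_1)=\dots=\pi(s_m),\ s_i\in P,\ s_l\notin P\}.$$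
Define $\Phi:X^m\to\mathbb R$ by $\Phi(\xi)=\varphi(\xi^1(\beta),\dots,\xi^m(\beta))$ if all $\xi^r(\beta)\in\omega$, and $\Phi(\xi)=0$ otherwise. Then $\Phi$ is continuous.

*Proof.* Let $\xi\in X^m$ and $p_r=\xi^r(\beta)$. In each case we find a neighborhood of $\xi$ on which $\Phi$ is constant.

**Case (a): all $p_r\in\omega$.** The set $\{\eta:\eta^r(\beta)=p_r\ \forall r\}$ is open, since points of $\omega$ are isolated in $\beta\omega$, and $\Phi$ is constant on it.

**Case (b): $p_r\in\omega$ and $p_{r'}\in\omega^*$ for some $r,r'$.** The set $\pi^{-1}(\pi(p_r))$ is a finite set of isolated points of $\beta\omega$, hence clopen. So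
$$\{\eta:\eta^r(\beta)=p_r,\ \eta^{r'}(\beta)\notin\pi^{-1}(\pi(p_r))\}$$
is a neighborhood of $\xi$. If $\eta$ is in it and all $\eta^t(\beta)\in\omega$, then $\pi(\eta^{r'}(\beta))\ne\pi(\eta^r(\beta))$, so the tuple is outside $\Sigma$. Hence $\Phi=0$ there.

**Case (c): all $p_r\in\omega^*$.** If $P\notin p_i$, then $\Phi=0$ on the neighborhood $\{\eta:\eta^i(\beta)\in\overline{\omega\setminus P}\}$, since the $i$-th entry of a tuple in $\Sigma$ is in $P$. If $P\in p_l$, then $\Phi=0$ on the neighborhood $\{\eta:\eta^l(\beta)\in\overline P\}$, since the $l$-th entry of a tuple in $\Sigma$ is not in $P$. In the remaining case $P\in p_i$ and $P\notin p_l$. So $p_i\ne p_l$, and therefore $\xi^i\ne\xi^l$ are two distinct points of $X$. By (F1), $\pi(p_i)\ne\pi(p_l)$. Choose $S\in\pi(p_i)$ with $\omega\setminus S\in\pi(p_l)$. Then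
$$\{\eta:\eta^i(\beta)\in\overline{\pi^{-1}(S)},\ \eta^l(\beta)\in\overline{\pi^{-1}(\omega\setminus S)}\}$$
is a neighborhood of $\xi$. A tuple in $\omega^m$ coming from it has $\pi(s_i)\in S$ and $\pi(s_l)\notin S$, so it is outside $\Sigma$. Hence $\Phi=0$ there. $\square$

**Remark.** For this particular $X$ one could replace the color condition by $s_i\ne s_l$. In case (c), if $\xi^i\ne\xi^l$, use $S$ as above. If $\xi^i=\xi^l=x_\alpha$, then $p_i=p_l$ contains $A=\{y_n^\alpha(\beta):n\ge n_0\}$, where $n_0$ is such that $\pi(y_n^\alpha(\beta))$ is strictly increasing for $n\ge n_0$. As $\pi$ is injective on $A$, entries $s_i,s_l\in A$ with $\pi(s_i)=\pi(s_l)$ are equal, and $\Phi=0$ on $\{\eta:\eta^i(\beta),\eta^l(\beta)\in\overline A\}$. The coloring uses nothing about the ultrafilter $p_i=p_l$, and we keep it.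

## 6. Property (N) for all finite powers

We prove by induction on $m$ that $X^m$ has (N). For $m=1$ this is Lemma 4 with Proposition 1.

Let $m\ge2$, and assume that $X^{m-1}$ has (N). Let $(\mu_k)$ be finitely supported measures on $X^m$ with $\mu_k(f)\to0$ for all $f\in C^*(X^m)$. Let $D\subset X$ be a countable set containing all coordinates of all points of all $\operatorname{supp}\mu_k$; for $d\in D$ let $V_d$ be as in (E).

**Step 1: slices.** *For $d\in D$ and $1\le r\le m$ we have $|\mu_k|(\{\xi:\xi^r=d\})\to0$.* This will allow us to discard finitely many points of $D$ at a time. For $g\in C^*(X^{m-1})$ the function $\xi\mapsto1_{V_d}(\xi^r)\,g((\xi^t)_{t\ne r})$ is in $C^*(X^m)$. On $\operatorname{supp}\mu_k\subset D^m$, $\xi^r\in V_d$ means $\xi^r=d$. So if $\nu_k$ is the restriction of $\mu_k$ to $\{\xi:\xi^r=d\}$, viewed as a measure on $X^{m-1}$ by deleting the $r$-th coordinate, then $\nu_k(g)\to0$. By the inductive hypothesis $\|\nu_k\|\to0$. Since deleting the $r$-th coordinate is injective on $\{\xi:\xi^r=d\}$, $\|\nu_k\|=|\mu_k|(\{\xi:\xi^r=d\})$.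

**Step 2: off-diagonal mass.** *For $i\ne l$ we have $|\mu_k|(\{\xi:\xi^i\ne\xi^l\})\to0$.* This is where Hadamard measures have to be defeated. Suppose it fails. Passing to a subsequence, we get $\varepsilon>0$ with $|\mu_k|(\{\xi^i\ne\xi^l\})>\varepsilon$ for all $k$.

*Disjoint blocks in $D$.* Suppose $k_t$ and $F_t$ are chosen for $t<j$, and put $H_j=\bigcup_{t<j}F_t$, a finite set. By Step 1, applied to each $r$ and each $d\in H_j$, choose $k_j>k_{j-1}$ (any $k_0$ if $j=0$) with
$$|\mu_{k_j}|(\{\xi:\xi^r\in H_j\text{ for some }r\})<\varepsilon/16.\tag{4}$$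
Let $F_j\subset D$ be the finite set of all coordinates of points of $\operatorname{supp}\mu_{k_j}$ that are not in $H_j$. Then the $F_j$ are pairwise disjoint and $\operatorname{supp}\mu_{k_j}\subset(F_j\cup H_j)^m$. A point of the support outside $F_j^m$ has a coordinate in $H_j$, so by (4)
$$|\mu_{k_j}|(\{\xi\in F_j^m:\xi^i\ne\xi^l\})>\tfrac{15}{16}\varepsilon.$$

*Choosing colors.* For each $F'\subset F_j$ consider the mass of the set of $\xi\in F_j^m$ with $\xi^i\in F'$ and $\xi^l\in F_j\setminus F'$. Average it over all $F'\subset F_j$. For each pair $a\ne b$ in $F_j$ exactly a quarter of the sets $F'$ satisfy $a\in F'$, $b\notin F'$. So the average is $\frac14|\mu_{k_j}|(\{\xi\in F_j^m:\xi^i\ne\xi^l\})>\frac{15}{64}\varepsilon$. Hence there is $F_j'\subset F_j$ such that, with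
$$R_j=\{\xi\in F_j^m:\xi^i\in F_j',\ \xi^l\in F_j\setminus F_j'\},$$
we have
$$|\mu_{k_j}|(R_j)\ge\tfrac{15}{64}\varepsilon>\varepsilon/8.\tag{5}$$

*Coding by one coordinate.* Choose even numbers $b_0<b_1<\cdots$ with $b_j+1\ge|F_j|$. Since $|\pi^{-1}(b_j)|=b_j+1$, the set $F_j$ fits into the block $\pi^{-1}(b_j)$. The odd-numbered blocks leave infinitely many places for the rest of $D$. So there is an injective $e:D\to\omega$ with
$$e(F_j)\subset\pi^{-1}(b_j)\ \text{ for all }j,\qquad e\Big(D\setminus\bigcup_jF_j\Big)\subset\bigcup_{b\text{ odd}}\pi^{-1}(b).$$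
Let $\beta$ be as in (F2) for $e$, so that $d(\beta)=e(d)$ for $d\in D$. Put $P=\bigcup_je(F_j')$. Define
$$\varphi(e(\xi^1),\dots,e(\xi^m))=\operatorname{sgn}\mu_{k_j}(\{\xi\})\quad\text{for }\xi\in R_j,\ j\in\omega,$$
and $\varphi=0$ elsewhere. This is well defined, since $e$ is injective and the sets $R_j$ are disjoint. It vanishes outside $\Sigma$: for $\xi\in R_j$ all $\pi(e(\xi^r))$ equal $b_j$, $e(\xi^i)\in e(F_j')\subset P$, and $e(\xi^l)\notin P$ because $\xi^l\in F_j\setminus F_j'$, $e$ is injective and the $F_t$ are disjoint. By Lemma 6 the corresponding $\Phi$ is continuous, and $|\Phi|\le1$, so $\Phi\in C^*(X^m)$.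

*The contradiction.* For $\xi\in D^m$ we have $\Phi(\xi)=\varphi(e(\xi^1),\dots,e(\xi^m))$, so on $D^m$ the function $\Phi$ vanishes off $\bigcup_tR_t$. We compute $\mu_{k_j}(\Phi)$ in three parts.

- The part on $R_j$ is $\sum_{\xi\in R_j}|\mu_{k_j}(\{\xi\})|=|\mu_{k_j}|(R_j)>\varepsilon/8$, by (5).
- The parts on $R_t$ with $t<j$ contribute together less than $\varepsilon/16$ in absolute value, by (4), since points of $R_t$ have all coordinates in $F_t\subset H_j$.
- The parts on $R_t$ with $t>j$ contribute $0$, since $R_t\subset F_t^m$, $\operatorname{supp}\mu_{k_j}\subset(F_j\cup H_j)^m$ and $F_t\cap(F_j\cup H_j)=\emptyset$.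

So $\mu_{k_j}(\Phi)>\varepsilon/16$ for all $j$, contradicting $\mu_k(\Phi)\to0$.

**Step 3: the diagonal.** The remaining mass is treated as in the one-factor case. By Step 2, summed over the pairs $i\ne l$, the mass of $\mu_k$ off $\{(d,\dots,d):d\in D\}$ tends to $0$. Let $\nu_k(d)=\mu_k(\{(d,\dots,d)\})$. For bounded $g:D\to\mathbb R$ let $\tilde g\in C^*(X)$ be an extension, by (E). Apply $\mu_k$ to $\xi\mapsto\tilde g(\xi^1)$, which is in $C^*(X^m)$. Since the off-diagonal part contributes at most $\|\tilde g\|$ times a mass tending to $0$, we get $\sum_dg(d)\nu_k(d)\to0$. So $(\nu_k)$ is weakly null in $\ell_1(D)$, and $\|\nu_k\|_1\to0$ by Schur's theorem. Together with the off-diagonal estimate, $\|\mu_k\|\to0$.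

This completes the induction. Since $|X|=\kappa$ and $X$ is pseudocompact by Proposition 5, Lemma 2 with $Z=X^m$ finishes the proof of Theorem 3. $\blacksquare$

**Remark.** The measure statement extends to countably supported $\mu_k\in\ell_1(X^m)$. Choose finitely supported $\mu_k'$ with $\|\mu_k-\mu_k'\|\le1/(k+1)$. If $\mu_k(f)\to0$ for all $f\in C^*(X^m)$, then $\mu_k'(f)\to0$ as well, so $\|\mu_k'\|\to0$ and $\|\mu_k\|\to0$.

## 7. Complemented subspaces over infinite powers and over finite powers

Theorem 3 covers all finite powers at once. It cannot be extended to infinite powers.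

**Proposition 7.** If $|X|\ge2$ and $\lambda\ge\omega$, then $C_p(X^\lambda)$ and $C_p^*(X^\lambda)$ always contain a complemented copy of $(c_0)_p$.

*Proof.* Here $X$ is any Tychonoff space with at least two points. The proof is the convergent-sequence example from the beginning, carried out inside $Z=X^\lambda$.

**Step 1: a convergent sequence with disjoint neighborhoods.** Let $a\ne b$ in $X$. Let $z\in Z$ have all coordinates $a$, and let $z_n$ have $n$-th coordinate $b$ and all others $a$ $(n\in\omega)$. The points $z,z_0,z_1,\dots$ are distinct, and $z_n\to z$, since in each coordinate at most one $z_n$ differs from $z$. For each $n$ the set $\{z\}\cup\{z_i:i\ne n\}$ is compact and misses $z_n$. Choose an open $W_n\ni z_n$ whose closure misses it, and put $U_n=W_n\setminus\bigcup_{i<n}\overline{W_i}$. The $U_n$ are open and pairwise disjoint, $z_n\in U_n$ and $z\notin U_n$. Take continuous $f_n:Z\to[0,1]$ with $f_n(z_n)=1$ and $f_n=0$ off $U_n$.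

**Step 2: an embedding with a left inverse.** For $a=(a_n)\in c_0$ let $J(a)=\sum_na_nf_n$. At each point at most one term is nonzero, so $\sum_{n\ge k}a_nf_n$ is bounded by $\sup_{n\ge k}|a_n|\to0$. The series converges uniformly and $J(a)\in C^*(Z)$. For each fixed point of $Z$, the value of $J(a)$ there depends on at most one $a_n$, linearly; so $J$ is continuous for the pointwise topologies. Let $T(f)=(f(z_n)-f(z))_n$. It lies in $c_0$ by continuity of $f$, and $T$ is linear and pointwise continuous. Since $J(a)(z)=0$ and $J(a)(z_n)=a_n$, we have $TJ=\mathrm{id}$. So $J$ is an isomorphic embedding of $(c_0)_p$, and $JT$ is a continuous linear projection onto its image. The image is closed, being the kernel of $\mathrm{id}-JT$. $\square$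

By known result (a), the space of Theorem 3 cannot have a pseudocompact square. Lemma 6 shows directly what happens in the powers $X^m$.

**Proposition 8.** For $m\ge2$ and $X$ as constructed in Section 3, $X^m$ is not pseudocompact; $C_p(X^m)$ contains a complemented copy of $\mathbb R^\omega$, and $C_p^*(X^m)$ contains a complemented copy of $\ell_\infty$ with the topology inherited from $\mathbb R^\omega$.

*Proof.* **Step 1: one tuple in each block.** For $j\ge1$ the block $\pi^{-1}(j)$ has $j+1\ge2$ elements; choose distinct $a_j,b_j$ in it. Put $P=\{a_j:j\ge1\}$, $i=1$, $l=2$, and fix any $\beta<\kappa$. The tuple $(a_j,b_j,\dots,b_j)$ is in $\Sigma$: all entries lie in $\pi^{-1}(j)$, $a_j\in P$, and $b_j\notin P$ because $P\cap\pi^{-1}(j)=\{a_j\}$. By (F3) with $K=\{\beta\}$, choose $\xi_j\in X^m$ with $\xi_j^1(\beta)=a_j$ and $\xi_j^r(\beta)=b_j$ for $r\ge2$.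

**Step 2: an embedding with a left inverse.** For a real sequence $c=(c_j)_{j\ge1}$ let $\Phi_c$ be the function of Lemma 6 for $\varphi(a_j,b_j,\dots,b_j)=c_j$ and $\varphi=0$ elsewhere. Then $\Phi_c$ is continuous, and its values are among $0$ and the $c_j$, with $\Phi_c(\xi_j)=c_j$; so it is bounded if and only if $c$ is. Taking $c_j=j$ we see that $X^m$ is not pseudocompact. The map $J:c\mapsto\Phi_c$ is linear and pointwise continuous, since its value at a given point is always $0$ or always the same coordinate $c_j$. The map $T:f\mapsto(f(\xi_j))_j$ is linear and pointwise continuous, and $TJ=\mathrm{id}$. So $JT$ is a continuous linear projection of $C_p(X^m)$ onto the copy $J(\mathbb R^\omega)$ of $\mathbb R^\omega$, which is closed as the kernel of $\mathrm{id}-JT$. Restricting to bounded functions, $T$ maps $C_p^*(X^m)$ into $\ell_\infty$ and $J$ maps $\ell_\infty$ into $C_p^*(X^m)$, which gives the second copy. $\square$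

In particular, in known result (a), pseudocompactness of $X\times Y$ cannot be weakened in ZFC to pseudocompactness of the factors, not even when $X=Y$.
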